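\title{Strongly Ricci negative derivations and multiplicative filtrations of nilpotent Lie algebras}

\begin{abstract}
A derivation $D$ of a real nilpotent Lie algebra $\mathfrak n$ with $\operatorname{tr}D>0$ is strongly Ricci negative if the solvable extension $\mathbb Rf\oplus\mathfrak n$ with $\operatorname{ad}f|_{\mathfrak n}=D$ has an inner product of negative Ricci curvature for which $D$ is symmetric and $f\perp\mathfrak n$. We prove that, for every $\mathfrak n$, the strongly Ricci negative derivations in a maximal torus form an open convex cone, cut out by finitely many linear inequalities whose coefficients in the weights are nonnegative integers. The proof is a duality: a metric on $\mathfrak n$ with $\operatorname{Ric}<D$ exists exactly when $D$ pairs positively with every nonnegative filtration of $\mathfrak n$ that is compatible with the bracket. We also show that the metric can be chosen to make the whole torus symmetric, that the condition $\operatorname{tr}D>0$ follows from the other inequalities, and that the strongly Ricci negative derivations are open among all derivations diagonalizable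 over $\mathbb R$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathfrak n\neq0$ is a finite-dimensional real nilpotent Lie algebra, and ``diagonalizable'' means diagonalizable over $\mathbb R$. An inner product on a Lie algebra defines a left-invariant Riemannian metric on the simply connected Lie group, and its Ricci curvature is the quadratic form \eqref{eq:besse} below. On $\mathfrak n$ itself this form is never negative definite: by \eqref{eq:ricn}, it is nonnegative on central vectors. The simplest remedy is to add one dimension. Each derivation $D$ of $\mathfrak n$ defines the solvable Lie algebra $\mathfrak s_D=\mathbb Rf\oplus\mathfrak n$, the semidirect product with $\operatorname{ad}f|_{\mathfrak n}=D$.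

\begin{definition}\label{def:srn}
A derivation $D$ of $\mathfrak n$ with $\operatorname{tr}D>0$ is \emph{strongly Ricci negative} if $\mathfrak s_D$ admits an inner product of negative Ricci curvature such that $D^t=D$ and $f\perp\mathfrak n$. The set of these derivations is denoted $\operatorname{Der}(\mathfrak n)_{srn}$.
\end{definition}

This set is a cone (rescale $f$), it is invariant under conjugation by $\operatorname{Aut}(\mathfrak n)$ (transport the inner product), and its elements are diagonalizable, being symmetric. A \emph{torus} is a subspace of $\operatorname{Der}(\mathfrak n)$ consisting of commuting diagonalizable derivations. A maximal torus $\mathfrak t=\mathfrak t(\mathfrak n)$ is unique up to conjugation by $\operatorname{Aut}(\mathfrak n)$, and every diagonalizable derivation lies in one. So $\operatorname{Der}(\mathfrak n)_{srn}$ is the union of the conjugates of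
\[
\mathfrak t(\mathfrak n)_{srn}=\operatorname{Der}(\mathfrak n)_{srn}\cap\mathfrak t(\mathfrak n),
\]
a cone in a single vector space. For the Heisenberg Lie algebras and for the filiform Lie algebras with the standard bases, this cone is known to be open in $\mathfrak t(\mathfrak n)$ and convex. The following question is posed in \cite{Gut}: \emph{is $\mathfrak t(\mathfrak n)_{srn}$ open in $\mathfrak t(\mathfrak n)$ for every $\mathfrak n$?}

Negative Ricci curvature is an open condition, so one expects the answer yes. The obstacle is the condition $D^t=D$. Let $\mathfrak n=\bigoplus_\lambda\mathfrak n_\lambda$ be the decomposition into the joint eigenspaces of $\mathfrak t$; each $D\in\mathfrak t$ acts on $\mathfrak n_\lambda$ as the scalar $\lambda(D)$, and the $\lambda\in\mathfrak t^*$ that occur are the \emph{weights}. If distinct weights take distinct values on $D$, an inner product making $D$ symmetric makes the weight spaces orthogonal; it then serves for all $D'\in\mathfrak t$ near $D$, and $D$ is an interior point. If two weights agree on $D$, their weight spaces need not be orthogonal,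 and it is conceivable that this extra freedom is what makes $D$ strongly Ricci negative. Such a $D$ could lie in the cone while its neighbors do not. We show that this never happens.

To state the results, let $A$ be a diagonalizable operator on $\mathfrak n$, let $\mathfrak n^A_a=\ker(A-a)$, and put $F_A^a=\bigoplus_{b\ge a}\mathfrak n^A_b$ for $a\in\mathbb R$. We call $A$ \emph{multiplicative} if
\begin{equation}\label{eq:mult}
[F_A^a,F_A^b]\subset F_A^{a+b}\qquad\text{for all }a,b\in\mathbb R .
\end{equation}
Equivalently, $[\mathfrak n^A_a,\mathfrak n^A_b]\subset\bigoplus_{c\ge a+b}\mathfrak n^A_c$ for all eigenvalues $a,b$; a derivation is the case where only $c=a+b$ occurs. For a torus $\mathfrak b$, let $\mathcal C_{\mathfrak b}$ be the set of diagonalizable multiplicative operators that commute with $\mathfrak b$, and let $\mathcal C^+_{\mathfrak b}\subset\mathcal C_{\mathfrak b}$ consist of those whose eigenvalues are nonnegative.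

\begin{theorem}\label{thm:A}
Let $\mathfrak t=\mathfrak t(\mathfrak n)$ be a maximal torus. Then
\[
\mathfrak t(\mathfrak n)_{srn}=\{D\in\mathfrak t:\ \operatorname{tr}D>0,\ \operatorname{tr}(DA)>0\text{ for all }0\neq A\in\mathcal C^+_{\mathfrak t}\}.
\]
There are finitely many vectors $c^{(1)},\dots,c^{(N)}$ of nonnegative integers, indexed by the weights $\lambda$, such that
\[
\mathfrak t(\mathfrak n)_{srn}=\Bigl\{D\in\mathfrak t:\ \operatorname{tr}D>0,\ \sum_\lambda c^{(s)}_\lambda\lambda(D)>0\text{ for }s=1,\dots,N\Bigr\}.
\]
In particular, $\mathfrak t(\mathfrak n)_{srn}$ is open in $\mathfrak t(\mathfrak n)$, and it is a convex polyhedral cone.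
\end{theorem}

The cone may be empty, for instance when $\mathfrak t=0$; the empty set is open and convex.

\begin{theorem}\label{thm:B}
If $D\in\mathfrak t(\mathfrak n)_{srn}$, the inner product in Definition~\ref{def:srn} can be chosen so that every element of $\mathfrak t(\mathfrak n)$ is symmetric.
\end{theorem}

\begin{theorem}\label{thm:C}
The condition $\operatorname{tr}D>0$ in the first formula of Theorem~\ref{thm:A}, and in the second formula with the vectors $c^{(s)}$ constructed in Section~\ref{sec:finite}, is redundant: it follows from the other inequalities.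
\end{theorem}

\begin{theorem}\label{thm:D}
The set $\operatorname{Der}(\mathfrak n)_{srn}$ is open in the set of all diagonalizable derivations of $\mathfrak n$.
\end{theorem}

The problem first reduces to the inequality $\operatorname{Ric}_g<D$ for inner products $g$ on $\mathfrak n$ (Section~\ref{sec:ricci}). The heart of the paper is Proposition~\ref{prop:dual}, which replaces the search for a metric by a test against multiplicative operators; Section~\ref{sec:heis} carries this out by hand in dimension three. Only the filtration $F_A$ of a test operator matters (Section~\ref{sec:filt}), and filtrations, unlike metrics, can be passed to the limit (Theorem~\ref{thm:D}), made invariant under the torus (Theorem~\ref{thm:B}) and sorted into finitely many types (Theorem~\ref{thm:A}). Nilpotency of $\mathfrak n$ is used in Lemma~\ref{lem:reduction} and in the proof of Theorem~\ref{thm:C}; maximality of $\mathfrak t$ is not used in any proof.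

\section{Reduction to the inequality $\operatorname{Ric}<D$}\label{sec:ricci}

Let $\mathfrak s$ be a Lie algebra with an inner product, $(X_i)$ an orthonormal basis, $\beta(X,Y)=\operatorname{tr}(\operatorname{ad}X\operatorname{ad}Y)$ the Killing form, and $Z$ the vector with $\langle Z,X\rangle=\operatorname{tr}\operatorname{ad}X$ for all $X$. By \cite[Cor.~7.38]{Besse},
\begin{equation}\label{eq:besse}
\operatorname{Ric}(X,X)=-\tfrac12\sum_i|[X,X_i]|^2-\tfrac12\beta(X,X)+\tfrac14\sum_{i,j}\langle[X_i,X_j],X\rangle^2-\langle[Z,X],X\rangle .
\end{equation}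
For a nilpotent Lie algebra each $\operatorname{ad}X$ is nilpotent, so $\beta(X,X)=0$ and $Z=0$. Hence, for an inner product $g=\langle\cdot,\cdot\rangle$ on $\mathfrak n$ with orthonormal basis $(e_i)$, the Ricci operator is the symmetric operator $\operatorname{Ric}_g$ with
\begin{equation}\label{eq:ricn}
\langle\operatorname{Ric}_gX,X\rangle=-\tfrac12\sum_i|[X,e_i]|^2+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2 .
\end{equation}
For symmetric operators, $P<Q$ means that $Q-P$ is positive definite.

\begin{lemma}\label{lem:reduction}
Let $D\in\operatorname{Der}(\mathfrak n)$ with $\operatorname{tr}D>0$. Then $D$ is strongly Ricci negative if and only if there is an inner product $g$ on $\mathfrak n$ such that $D$ is $g$-symmetric and $\operatorname{Ric}_g<D$.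
\end{lemma}

\begin{proof}
An inner product on $\mathfrak s_D$ with $f\perp\mathfrak n$ and $D^t=D$ is given by an inner product $g$ on $\mathfrak n$ making $D$ symmetric and the number $r=|f|>0$. Put $f_1=f/r$ and $D_1=D/r$, and apply \eqref{eq:besse} to the basis $f_1,e_1,e_2,\dots$.

Let $C^1=\mathfrak n$, $C^{i+1}=[\mathfrak n,C^i]$ be the descending central series; every derivation preserves each $C^i$. For $X\in\mathfrak n$, the operators $\operatorname{ad}X$, $(\operatorname{ad}X)^2$ and $\operatorname{ad}f_1\operatorname{ad}X$ map $\mathfrak s_D$ into $C^1$ and $C^i$ into $C^{i+1}$, so they are nilpotent, on $\mathfrak s_D$ and on $\mathfrak n$. Thus $Z=\operatorname{tr}(D_1)f_1$, $\beta(X,X)=\beta(f_1,X)=0$ and $\operatorname{tr}(D_1\operatorname{ad}X|_{\mathfrak n})=0$.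

For $X\in\mathfrak n$, the basis vector $f_1$ contributes $-\frac12|D_1X|^2$ to the first sum in \eqref{eq:besse}, and the pairs $(f_1,e_i)$, $(e_i,f_1)$ contribute $\frac12\sum_i\langle D_1e_i,X\rangle^2=\frac12|D_1^tX|^2$ to the third term. These cancel because $D_1^t=D_1$, and
\[
\operatorname{Ric}(X,X)=\langle\operatorname{Ric}_gX,X\rangle-r^{-2}\operatorname{tr}(D)\langle DX,X\rangle .
\]
All brackets lie in $\mathfrak n=f_1^\perp$ and $[Z,f_1]=0$, so the last two terms of \eqref{eq:besse} contribute nothing to $\operatorname{Ric}(f_1,f_1)$ or, after polarization, to $\operatorname{Ric}(f_1,X)$. Therefore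
\[
\operatorname{Ric}(f_1,f_1)=-\tfrac12\operatorname{tr}(D_1^tD_1)-\tfrac12\operatorname{tr}D_1^2=-\operatorname{tr}D_1^2<0,
\]
\[
\operatorname{Ric}(f_1,X)=-\tfrac12\sum_i\langle D_1e_i,[X,e_i]\rangle-\tfrac12\beta(f_1,X)=-\tfrac12\operatorname{tr}(D_1\operatorname{ad}X|_{\mathfrak n})=0 .
\]
So the Ricci curvature is negative if and only if $\operatorname{Ric}_g<cD$ with $c=r^{-2}\operatorname{tr}D$. As $r$ varies, $c$ takes every positive value. Replacing $g$ by $cg$ divides $\operatorname{Ric}_g$ by $c$ and keeps $D$ symmetric, so we may take $c=1$.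
\end{proof}

The computation also explains the hypothesis $\operatorname{tr}D>0$. If $\operatorname{tr}D=0$, the Ricci form is nonnegative on the center of $\mathfrak n$; if $\operatorname{tr}D<0$, replacing $f$ by $-f$ replaces $D$ by $-D$.

Instead of varying the metric we shall often vary the bracket. Let $V=\Lambda^2\mathfrak n^*\otimes\mathfrak n$ be the space of skew-symmetric bilinear maps $\mathfrak n\times\mathfrak n\to\mathfrak n$, and let $\mu\in V$ be the bracket of $\mathfrak n$. The group $GL(\mathfrak n)$ acts on $V$ by $h\cdot\nu=h\nu(h^{-1}\cdot,h^{-1}\cdot)$. The derivative of this action is the Lie algebra representation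
\[
\pi(E)\nu=E\nu(\cdot,\cdot)-\nu(E\cdot,\cdot)-\nu(\cdot,E\cdot),\qquad E\in\mathfrak{gl}(\mathfrak n),
\]
so $e^{E}\cdot\nu=e^{\pi(E)}\nu$, and $E$ is a derivation of $\nu$ if and only if $\pi(E)\nu=0$. An inner product on $\mathfrak n$ induces $\langle\nu,\nu'\rangle=\sum_{i,j}\langle\nu(e_i,e_j),\nu'(e_i,e_j)\rangle$ on $V$ and $\langle E,E'\rangle=\operatorname{tr}(EE'^{\,t})$ on $\mathfrak{gl}(\mathfrak n)$. Orthogonal maps act on $V$ by isometries; hence $\pi(E)$ is skew for skew $E$. If $E$ is symmetric with orthonormal eigenbasis $(e_i)$, then $\pi(E)$ is diagonal in the associated orthogonal basis of $V$, hence symmetric. For $\nu\in V$ let $\operatorname{Ric}_\nu$ be the symmetric operator defined by \eqref{eq:ricn} with $\nu$ in place of the bracket.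

\begin{lemma}\label{lem:moment}
For every $\nu\in V$ and $E\in\mathfrak{gl}(\mathfrak n)$,
\begin{equation}\label{eq:moment}
\operatorname{tr}(\operatorname{Ric}_\nu E)=\tfrac14\langle\pi(E)\nu,\nu\rangle .
\end{equation}
\end{lemma}

\begin{proof}
Both sides are linear in $E$ and vanish for skew $E$. The symmetric operators are spanned by the orthogonal projections onto unit vectors $X$. For such $E$ take $e_1=X$; the three terms of $\pi(E)\nu$ give
\[
\langle\pi(E)\nu,\nu\rangle=\sum_{i,j}\langle\nu(e_i,e_j),X\rangle^2-2\sum_j|\nu(X,e_j)|^2=4\langle\operatorname{Ric}_\nu X,X\rangle=4\operatorname{tr}(\operatorname{Ric}_\nu E).\qedhere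
\]
\end{proof}

Identity \eqref{eq:moment} says that $\operatorname{Ric}_\nu$ is the gradient of $\frac18|\nu|^2$ along the action: the derivative of $\frac18|e^{sE}\cdot\nu|^2$ at $s=0$ is $\operatorname{tr}(\operatorname{Ric}_\nu E)$. It is the only property of the Ricci operator used from now on, apart from invariance under isometric isomorphisms.

\section{The three-dimensional Heisenberg algebra}\label{sec:heis}

If a diagonalizable derivation $D$ has positive eigenvalues, it is strongly Ricci negative: take $g$ making $D$ symmetric and note that $\operatorname{Ric}_{cg}=c^{-1}\operatorname{Ric}_g<D$ for large $c$. For abelian $\mathfrak n$, where $\operatorname{Ric}_g=0$, there are no others. The first algebra in which the curvature of $\mathfrak n$ helps is $\mathfrak h_3$, with basis $e_1,e_2,e_3$ and $[e_1,e_2]=e_3$. The diagonal derivations form the torus $\mathfrak t=\{\operatorname{diag}(x,y,x+y)\}$. Its weights $x,y,x+y$ are distinct, so only diagonal operators commute with $\mathfrak t$, and $\mathfrak t$ is maximal.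

\medskip\noindent\emph{Direct computation.} Let $g$ make $D=\operatorname{diag}(x,y,x+y)$ symmetric. The center $\mathbb Re_3$ is $D$-invariant, hence so is its orthogonal complement, on which $D$ has eigenvalues $x,y$. So there is an orthonormal basis of eigenvectors $v_1,v_2,v_3$ with eigenvalues $x,y,x+y$ and $[v_1,v_2]=cv_3$, $c\ne0$. By \eqref{eq:ricn}, $\operatorname{Ric}_g=\operatorname{diag}(-t,-t,t)$ with $t=c^2/2$, and every $t>0$ occurs. The inequality $\operatorname{Ric}_g<D$ reads $\max(-x,-y)<t<x+y$, which has a solution $t>0$ if and only if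
\begin{equation}\label{eq:heis}
x+y>0,\qquad 2x+y>0,\qquad x+2y>0 .
\end{equation}
These imply $\operatorname{tr}D=2(x+y)>0$, so \eqref{eq:heis} describes $\mathfrak t(\mathfrak h_3)_{srn}$. It contains $\operatorname{diag}(-1,3,2)$, which has a negative eigenvalue.

\medskip\noindent\emph{The dual view.} The inequalities \eqref{eq:heis} no longer mention the metric, and they arise by pairing. If $\operatorname{Ric}_g<D$ and $0\ne A=\operatorname{diag}(a_1,a_2,a_3)\ge0$ in the basis $(v_i)$, then $\operatorname{tr}(DA)>\operatorname{tr}(\operatorname{Ric}_gA)=t(a_3-a_1-a_2)$. When $a_1+a_2\le a_3$, this gives $\operatorname{tr}(DA)>0$ whatever $t$ is. For operators diagonal in the basis $(e_i)$, the condition $a_1+a_2\le a_3$ is \eqref{eq:mult}, so $\mathcal C^+_{\mathfrak t}=\{a\ge0:a_1+a_2\le a_3\}$. Since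
\[
a=(a_3-a_1-a_2)(0,0,1)+a_1(1,0,1)+a_2(0,1,1),
\]
this cone has three generators, and their pairings with $D$ are the three functionals in \eqref{eq:heis}. This is Theorem~\ref{thm:A} for $\mathfrak h_3$.

\medskip\noindent\emph{Producing the metric by minimization.} In general one cannot solve $\operatorname{Ric}_g<D$ by inspection, so here is a method that generalizes. Declare $(e_i)$ orthonormal and move the bracket by $e^E$, $E=\operatorname{diag}(u_1,u_2,u_3)$; the structure constant becomes $c=e^{u_3-u_1-u_2}$. Consider
\[
\phi(u)=\tfrac14e^{2(u_3-u_1-u_2)}+\tfrac12\sum_ie^{2u_i}-\bigl(xu_1+yu_2+(x+y)u_3\bigr).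
\]
At a critical point, $-t=x-e^{2u_1}$, $-t=y-e^{2u_2}$ and $t=x+y-e^{2u_3}$ with $t=c^2/2$; that is, $\operatorname{Ric}=D-e^{2E}<D$. Along a ray $u=-sa$, $s\to\infty$, the function $\phi$ grows exponentially unless $a\ge0$ and $a_1+a_2\le a_3$, and in that remaining case it is $s\operatorname{tr}(DA)$ plus a bounded term. So $\mathcal C^+_{\mathfrak t}$ is exactly the set of directions in which $\phi$ could fail to tend to $+\infty$, and the inequalities $\operatorname{tr}(DA)>0$ exclude the failure.

\section{Filtrations}\label{sec:filt}

In general the operators in $\mathcal C^+_{\mathfrak b}$ do not commute with each other and are not symmetric for a given metric. The way around this is that only the filtration $F_A$ matters.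

We use the following standard fact. If $\mathfrak a$ is a commuting family of diagonalizable operators, the space is the direct sum of the joint eigenspaces, and every $\mathfrak a$-invariant subspace is the sum of its intersections with them. Consequently, if $U\subset W$ are $\mathfrak a$-invariant, $U$ has an $\mathfrak a$-invariant complement in $W$.

A \emph{filtration} $F$ of $\mathfrak n$ consists of real numbers $a_1<\dots<a_m$ and a flag $\mathfrak n=F_1\supsetneq\dots\supsetneq F_m\supsetneq F_{m+1}=0$. With $a_{m+1}=+\infty$, we put $F^c=F_l$ for $c\in\mathbb R$, where $l$ is the least index with $a_l\ge c$. The filtration is \emph{multiplicative for $\nu\in V$} if $\nu(F^a,F^b)\subset F^{a+b}$ for all $a,b$. A diagonalizable $A$ defines the filtration $F_A$ given by its eigenvalues $a_i$ and $F_i=F_A^{a_i}$, and $A$ is called multiplicative for $\nu$ if $F_A$ is; for $\nu=\mu$ this is \eqref{eq:mult}. Conversely, if $W_i$ is any complement of $F_{i+1}$ in $F_i$, the operator $A$ acting as $a_i$ on $W_i$ has $F_A=F$; we call it a \emph{splitting} of $F$. Given an inner product, the \emph{orthogonal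 splitting} is the one with $W_i\perp F_{i+1}$; it is symmetric. An operator $Y$ \emph{preserves} $F$ if it preserves every $F_i$; then we set
\[
\tau_F(Y)=\sum_{i=1}^ma_i\operatorname{tr}(Y|_{F_i/F_{i+1}})=\sum_{i=1}^ma_i\bigl(\operatorname{tr}Y|_{F_i}-\operatorname{tr}Y|_{F_{i+1}}\bigr).
\]
An operator that commutes with $A$ preserves the eigenspaces of $A$, hence $F_A$.

\begin{lemma}\label{lem:split}
Let $F$ be a filtration.
\begin{itemize}
\item[(a)] All splittings $A$ of $F$ have the same eigenvalues with the same multiplicities, and $\operatorname{tr}(YA)=\tau_F(Y)$ for every $Y$ preserving $F$.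
\item[(b)] The orthogonal splitting commutes with every symmetric operator preserving $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The multiplicity of $a_i$ is $\dim F_i/F_{i+1}$. With respect to $\mathfrak n=\bigoplus W_i$, $A$ is block scalar, so $\operatorname{tr}(YA)=\sum a_i\operatorname{tr}Y_{ii}$, and the diagonal block $Y_{ii}$ is the map induced by $Y$ on $F_i/F_{i+1}\cong W_i$. (b) A symmetric $Y$ preserving $F_i$ and $F_{i+1}$ preserves $W_i=F_i\cap F_{i+1}^\perp$.
\end{proof}

For diagonalizable $A$, the operator $\pi(A)$ is diagonalizable: its eigenspace for the eigenvalue $w$ consists of the $\nu$ mapping $\mathfrak n^A_a\times\mathfrak n^A_b$ into $\mathfrak n^A_{a+b+w}$ for all $a,b$. Write $\nu=\sum_w\nu_w$ for the decomposition into $\pi(A)$-components. In the same way each $Y\in\mathfrak{gl}(\mathfrak n)$ is $\sum_wY_w$, where $Y_w$ maps $\mathfrak n^A_a$ into $\mathfrak n^A_{a+w}$.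

\begin{lemma}\label{lem:closed}
\begin{itemize}
\item[(a)] A diagonalizable $A$ is multiplicative for $\nu$ if and only if $\nu_w=0$ for all $w<0$. In particular, positive multiples of $A$ are then multiplicative.
\item[(b)] Fix an inner product and let $A$ be symmetric. Then $A$ is multiplicative for $\nu$ if and only if $|e^{-s\pi(A)}\nu|\le|\nu|$ for all $s\ge0$, and $Y$ preserves $F_A$ if and only if $|e^{-sA}Ye^{sA}|\le|Y|$ for all $s\ge0$.
\item[(c)] Let $A_k\to A$ be symmetric. If all $A_k$ are multiplicative for $\nu$, so is $A$. If $Y_k\to Y$ and $Y_k$ preserves $F_{A_k}$ for all $k$, then $Y$ preserves $F_A$.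
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both conditions say that $\nu(\mathfrak n^A_a,\mathfrak n^A_b)\subset F_A^{a+b}$ for all eigenvalues $a,b$. (b) The components $\nu_w$ are orthogonal, so $|e^{-s\pi(A)}\nu|^2=\sum_we^{-2sw}|\nu_w|^2$. This is at most $|\nu|^2$ if only $w\ge0$ occur, and unbounded otherwise. The same argument applies to $|e^{-sA}Ye^{sA}|^2=\sum_we^{-2sw}|Y_w|^2$, since $Y$ preserves $F_A$ if and only if $Y_w=0$ for $w<0$. (c) For each fixed $s$, the inequalities in (b) pass to the limit.
\end{proof}

\section{Metrics versus filtrations}\label{sec:dual}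

\begin{proposition}\label{prop:dual}
Let $\mathfrak b$ be a torus and $D\in\mathfrak b$. The following are equivalent:
\begin{itemize}
\item[(i)] there is an inner product $g$ on $\mathfrak n$ with every element of $\mathfrak b$ symmetric and $\operatorname{Ric}_g<D$;
\item[(ii)] $\operatorname{tr}(DA)>0$ for all $0\ne A\in\mathcal C^+_{\mathfrak b}$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof that (i) implies (ii)]
Let $0\ne A\in\mathcal C^+_{\mathfrak b}$ and let $A'$ be the $g$-orthogonal splitting of $F_A$. It is symmetric, multiplicative, nonzero and $\ge0$, and $\operatorname{tr}(DA)=\operatorname{tr}(DA')$ by Lemma~\ref{lem:split}(a), because $D$ preserves $F_A$. By \eqref{eq:moment} and Lemma~\ref{lem:closed}(a), $\operatorname{tr}(\operatorname{Ric}_gA')=\frac14\sum_ww|\mu_w|^2\ge0$, where the $\mu_w$ are the $\pi(A')$-components of $\mu$. Let $P=D-\operatorname{Ric}_g>0$. In an orthonormal eigenbasis of $A'$, with eigenvalues $\alpha_i\ge0$ not all zero, $\operatorname{tr}(PA')=\sum_i\alpha_i\langle Pe_i,e_i\rangle>0$. Hence $\operatorname{tr}(DA)=\operatorname{tr}(\operatorname{Ric}_gA')+\operatorname{tr}(PA')>0$.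
\end{proof}

\begin{proof}[Proof that (ii) implies (i)]
Fix an inner product $g_0$ for which the joint eigenspaces of $\mathfrak b$ are orthogonal; then $\mathfrak b$ consists of symmetric operators. All transposes, norms and operators $\operatorname{Ric}_\nu$ refer to $g_0$. Let $G_{\mathfrak b}$ and $\mathfrak g_{\mathfrak b}$ be the centralizers of $\mathfrak b$ in $GL(\mathfrak n)$ and $\mathfrak{gl}(\mathfrak n)$; both are closed under transposition. For $h\in G_{\mathfrak b}$ put $g=g_0(h\cdot,h\cdot)$. The map $h$ is an isometric isomorphism $(\mathfrak n,\mu,g)\to(\mathfrak n,h\cdot\mu,g_0)$ commuting with $\mathfrak b$. So $\mathfrak b$ is $g$-symmetric, and it suffices to find $h\in G_{\mathfrak b}$ with $\operatorname{Ric}_{h\cdot\mu}<D$.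

\medskip\noindent\emph{The functional.} We look for a function on $G_{\mathfrak b}$ whose gradient is $\operatorname{Ric}_{h\cdot\mu}-D$ plus a positive definite term. Each $h\in G_{\mathfrak b}$ preserves the eigenspaces of $D$, so
\[
\chi(h)=\sum_dd\,\log\bigl|\det h|_{\ker(D-d)}\bigr|,
\]
summed over the eigenvalues $d$ of $D$, is a homomorphism $G_{\mathfrak b}\to\mathbb R$. It vanishes on orthogonal elements, and $\chi(e^E)=\operatorname{tr}(DE)$ for $E\in\mathfrak g_{\mathfrak b}$. Put
\[
\Phi(h)=\tfrac18|h\cdot\mu|^2+\tfrac12\operatorname{tr}(hh^t)-\chi(h).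
\]

\medskip\noindent\emph{A critical point gives the metric.} Let $h$ be a critical point of $\Phi$ and $\nu=h\cdot\mu$. Differentiating $\Phi(e^{sE}h)$ at $s=0$ for $E\in\mathfrak g_{\mathfrak b}$ and using \eqref{eq:moment}, we get
\[
0=\tfrac14\langle\pi(E)\nu,\nu\rangle+\operatorname{tr}(Ehh^t)-\operatorname{tr}(DE)=\operatorname{tr}(ER),\qquad R=\operatorname{Ric}_\nu+hh^t-D .
\]
Only $E\in\mathfrak g_{\mathfrak b}$ are allowed, so we must check that $R\in\mathfrak g_{\mathfrak b}$. The operators $D$ and $hh^t$ commute with $\mathfrak b$. Let $Y\in\mathfrak b$. Since $Y$ commutes with $h$, $\pi(Y)\nu=h\cdot(\pi(Y)\mu)=0$, and $\pi(Y)$ is symmetric. For all $E\in\mathfrak{gl}(\mathfrak n)$,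
\[
4\operatorname{tr}([\operatorname{Ric}_\nu,Y]E)=4\operatorname{tr}(\operatorname{Ric}_\nu[Y,E])=\langle\pi(E)\nu,\pi(Y)\nu\rangle-\langle\pi(E)\pi(Y)\nu,\nu\rangle=0,
\]
so $[\operatorname{Ric}_\nu,Y]=0$. Taking $E=R$, which is symmetric, gives $R=0$, that is, $\operatorname{Ric}_\nu=D-hh^t<D$.

\medskip\noindent\emph{A minimum exists.} All three terms of $\Phi$ are unchanged when $h$ is replaced by $uh$ with $u\in G_{\mathfrak b}$ orthogonal. Let $\mathfrak p_{\mathfrak b}$ be the space of symmetric elements of $\mathfrak g_{\mathfrak b}$. For $h\in G_{\mathfrak b}$, the operator $E=\frac12\log(h^th)$ is a polynomial in $h^th\in G_{\mathfrak b}$, so $E\in\mathfrak p_{\mathfrak b}$, and $u=he^{-E}\in G_{\mathfrak b}$ is orthogonal. It therefore suffices to show that the continuous function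
\[
\phi(E)=\Phi(e^E)=\tfrac18|e^{\pi(E)}\mu|^2+\tfrac12\operatorname{tr}e^{2E}-\operatorname{tr}(DE)
\]
tends to $+\infty$ as $|E|\to\infty$ in $\mathfrak p_{\mathfrak b}$. In Section~\ref{sec:heis} we looked along rays; here arbitrary sequences must be handled. Suppose that $\phi(E_k)\le C$ with $C>0$ and $t_k=|E_k|\to\infty$. Put $A_k=-E_k/t_k$ and pass to a subsequence with $A_k\to A\in\mathfrak p_{\mathfrak b}$, $|A|=1$. Since $|\operatorname{tr}(DE_k)|\le|D|t_k$, each of the first two terms of $\phi(E_k)$ is at most $C_k=C+|D|t_k$, and $t_k^{-1}\log C_k\to0$.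

First, $A\ge0$: the least eigenvalue $\alpha_k$ of $A_k$ satisfies $\frac12e^{-2t_k\alpha_k}\le C_k$, so $\alpha_k\ge-(2t_k)^{-1}\log(2C_k)\to0$.

Second, $A$ is multiplicative. If $\mu=0$ there is nothing to prove. Otherwise fix $s\ge0$ and $k$ with $t_k\ge s$, let $\mu_w$ be the $\pi(A_k)$-components of $\mu$, and put $p_w=|\mu_w|^2/|\mu|^2$, so that $\sum p_w=1$. Jensen's inequality for the concave function $x\mapsto x^{s/t_k}$ gives
\[
\frac{|e^{-s\pi(A_k)}\mu|^2}{|\mu|^2}=\sum_wp_we^{-2sw}\le\Bigl(\sum_wp_we^{-2t_kw}\Bigr)^{s/t_k}=\Bigl(\frac{|e^{\pi(E_k)}\mu|^2}{|\mu|^2}\Bigr)^{s/t_k}\le\Bigl(\frac{8C_k}{|\mu|^2}\Bigr)^{s/t_k}.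
\]
The right side tends to $1$, so $|e^{-s\pi(A)}\mu|\le|\mu|$ for all $s\ge0$, and Lemma~\ref{lem:closed}(b) applies.

Thus $0\ne A\in\mathcal C^+_{\mathfrak b}$, and $\operatorname{tr}(DA)>0$ by (ii). But then $\phi(E_k)\ge t_k\operatorname{tr}(DA_k)\to\infty$, a contradiction.
\end{proof}

Together with Lemma~\ref{lem:reduction}, the case $\mathfrak b=\mathbb RD$ gives a criterion free of metrics.

\begin{corollary}\label{cor:crit}
A diagonalizable derivation $D$ is strongly Ricci negative if and only if $\operatorname{tr}D>0$ and $\operatorname{tr}(DA)>0$ for all $0\ne A\in\mathcal C^+_{\mathbb RD}$.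
\end{corollary}

\begin{example}\label{ex:ideal}
The filtration with $a_1=0$, $a_2=1$ and flag $\mathfrak n\supsetneq I\supsetneq0$ is multiplicative if and only if $[\mathfrak n,I]\subset I$ and $[I,I]=0$. If $D$ is diagonalizable and preserves $I$, a splitting with $D$-invariant complement lies in $\mathcal C^+_{\mathbb RD}$. So a strongly Ricci negative $D$ has positive trace on every such invariant abelian ideal $I$. For $\mathfrak h_3$, the ideals spanned by $e_3$, by $e_1,e_3$ and by $e_2,e_3$ give the inequalities \eqref{eq:heis}.
\end{example}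

\section{Openness among diagonalizable derivations}\label{sec:open}

The test set in Corollary~\ref{cor:crit} depends on $D$ and is not compact modulo scaling, since eigenspaces can approach each other. Orthogonal splittings for a fixed inner product restore compactness.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $D$ be strongly Ricci negative and suppose that $D_k\to D$ are diagonalizable derivations that are not. For large $k$ we have $\operatorname{tr}D_k>0$, so Corollary~\ref{cor:crit} gives $0\ne A_k\in\mathcal C^+_{\mathbb RD_k}$ with $\operatorname{tr}(D_kA_k)\le0$. Fix an inner product and let $A'_k$ be the orthogonal splitting of $F_{A_k}$. It is multiplicative, nonzero and $\ge0$; $D_k$ preserves its filtration; and $\operatorname{tr}(D_kA'_k)=\operatorname{tr}(D_kA_k)\le0$ by Lemma~\ref{lem:split}(a). These properties survive multiplication by a positive number, so we may assume $|A'_k|=1$ and, along a subsequence, $A'_k\to A'$. Then $A'\ge0$, $A'\ne0$ and $\operatorname{tr}(DA')\le0$, and by Lemma~\ref{lem:closed}(c) $A'$ is multiplicative and $D$ preserves $F_{A'}$. The operator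 $A'$ need not commute with $D$. But $D$ is diagonalizable, so $F_{A'}$ has a splitting $A$ with $D$-invariant complements. Then $0\ne A\in\mathcal C^+_{\mathbb RD}$ and $\operatorname{tr}(DA)=\operatorname{tr}(DA')\le0$, which contradicts Corollary~\ref{cor:crit}.
\end{proof}

Intersecting with $\mathfrak t$ already answers the question of the introduction. The description of the cone, and with it convexity, requires a test set that does not depend on $D$.

\section{Making a filtration invariant under the torus}\label{sec:torus}

From now on $\mathfrak t$ is a maximal torus and $g_0$ is an inner product for which its weight spaces are orthogonal. Given a metric that works for $D\in\mathfrak t$, one might try to improve it by the automorphisms $e^{sT}$, $T\in\mathfrak t$. This achieves nothing: $e^{sT}$ is scalar on each weight space, so pulling back by it does not change the angles between weight spaces. On subspaces, however, the same flow converges to an invariant limit, and this limit can be written down algebraically.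

Choose $T\in\mathfrak t$ on which distinct weights take distinct values; it suffices to avoid the finitely many hyperplanes $\ker(\lambda-\lambda')$. The eigenspaces of $T$ are then the weight spaces. For $\eta\in\mathbb R$ let $p_\eta$ be the projection onto $\mathfrak n^T_\eta$ along the other eigenspaces, let $\mathfrak n_{\le\eta}=\bigoplus_{\theta\le\eta}\mathfrak n^T_\theta$, and define $\mathfrak n_{<\eta}$ in the same way. For a subspace $U$ define its space of leading terms
\[
U^\flat=\bigoplus_\eta p_\eta(U\cap\mathfrak n_{\le\eta}).
\]
Since $e^{-s\eta}e^{sT}x\to p_\eta x$ for $x\in\mathfrak n_{\le\eta}$, this is where $e^{sT}$ carries $U$ as $s\to\infty$. For example, in $\mathfrak h_3$ the abelian ideal $U$ spanned by $e_1+e_2$ and $e_3$ is invariant under $D=\operatorname{diag}(1,1,2)$ but not under $\mathfrak t$; for $T=\operatorname{diag}(2,1,3)$, $U^\flat$ is spanned by $e_1$ and $e_3$.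

\begin{lemma}\label{lem:leading}
Let $U,U',W$ be subspaces of $\mathfrak n$.
\begin{itemize}
\item[(a)] $U^\flat$ is $\mathfrak t$-invariant, and $U\subset W$ implies $U^\flat\subset W^\flat$.
\item[(b)] $\dim U^\flat=\dim U$, and $\operatorname{tr}D|_{U^\flat}=\operatorname{tr}D|_U$ for every $D\in\mathfrak t$ preserving $U$.
\item[(c)] If $[U,U']\subset W$, then $[U^\flat,U'^{\,\flat}]\subset W^\flat$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $U^\flat$ is a sum of subspaces of weight spaces, and each summand is monotone in $U$. (b) The projection $p_\eta$ induces an isomorphism from $(U\cap\mathfrak n_{\le\eta})/(U\cap\mathfrak n_{<\eta})$ onto $p_\eta(U\cap\mathfrak n_{\le\eta})$, which intertwines $D$ because $D$ commutes with $p_\eta$. These quotients are the successive quotients of a flag of $U$; sum dimensions and traces over the eigenvalues $\eta$. (c) Since $T$ is a derivation, $[\mathfrak n^T_\theta,\mathfrak n^T_{\theta'}]\subset\mathfrak n^T_{\theta+\theta'}$. So for $x\in U\cap\mathfrak n_{\le\eta}$ and $y\in U'\cap\mathfrak n_{\le\eta'}$ we have $[x,y]\in W\cap\mathfrak n_{\le\eta+\eta'}$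 and $[p_\eta x,p_{\eta'}y]=p_{\eta+\eta'}[x,y]\in W^\flat$.
\end{proof}

\begin{lemma}\label{lem:torus}
Let $D\in\mathfrak t$. Then $\operatorname{tr}(DA)>0$ for all $0\ne A\in\mathcal C^+_{\mathbb RD}$ if and only if $\operatorname{tr}(DA)>0$ for all $0\ne A\in\mathcal C^+_{\mathfrak t}$.
\end{lemma}

\begin{proof}
One direction holds because $\mathcal C^+_{\mathfrak t}\subset\mathcal C^+_{\mathbb RD}$. For the other, let $0\ne A\in\mathcal C^+_{\mathbb RD}$ with filtration $F=F_A$, given by $(a_i)$ and $(F_i)$. By Lemma~\ref{lem:leading}(a),(b), the subspaces $F_i^\flat$ form a $\mathfrak t$-invariant flag with the same dimensions; with the same numbers $a_i$ they define a filtration $F^\flat$, and $(F^\flat)^c=(F^c)^\flat$ for all $c$. It is multiplicative by (c), and $\tau_{F^\flat}(D)=\tau_F(D)$ by (b). A splitting $A'$ of $F^\flat$ with $\mathfrak t$-invariant complements commutes with $\mathfrak t$ and has the eigenvalues of $A$, so $0\ne A'\in\mathcal C^+_{\mathfrak t}$. Hence $\operatorname{tr}(DA)=\tau_F(D)=\tau_{F^\flat}(D)=\operatorname{tr}(DA')>0$.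
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} and of the first formula of Theorem~\ref{thm:A}]
Let $D\in\mathfrak t$ with $\operatorname{tr}D>0$. By Corollary~\ref{cor:crit} and Lemma~\ref{lem:torus}, $D$ is strongly Ricci negative if and only if condition (ii) of Proposition~\ref{prop:dual} holds for $\mathfrak b=\mathfrak t$. This is the first formula. In that case the proposition provides $g$ with all of $\mathfrak t$ symmetric and $\operatorname{Ric}_g<D$, and the proof of Lemma~\ref{lem:reduction} extends $g$ to $\mathfrak s_D$, with $|f|^2=\operatorname{tr}D$.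
\end{proof}

The first formula exhibits $\mathfrak t(\mathfrak n)_{srn}$ as the solution set of a family of strict linear inequalities that does not depend on $D$, so the cone is convex.

\section{Finitely many inequalities}\label{sec:finite}

When weight spaces have dimension greater than one, invariant flags come in continuous families. But $\operatorname{tr}(DA)$ sees only dimensions, and \eqref{eq:mult} sees only which member of the flag receives each bracket. Both are discrete data.

\begin{proof}[Proof of the second formula of Theorem~\ref{thm:A}]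
Let $\mathfrak n=F_1\supsetneq\dots\supsetneq F_{m+1}=0$ be a $\mathfrak t$-invariant flag. Put $m_{i\lambda}=\dim(F_i\cap\mathfrak n_\lambda)-\dim(F_{i+1}\cap\mathfrak n_\lambda)\ge0$, and for $i,j\le m$ let $\kappa(i,j)$ be the largest $l\le m+1$ with $[F_i,F_j]\subset F_l$. The \emph{type} of the flag is $\sigma=(m,(m_{i\lambda}),\kappa)$; there are finitely many types. To $\sigma$ we attach the cone
\[
\Sigma_\sigma=\{a\in\mathbb R^m:\ 0\le a_1\le\dots\le a_m,\ \ a_i+a_j\le a_{\kappa(i,j)}\text{ whenever }\kappa(i,j)\le m\}
\]
and the bilinear function $\ell_\sigma(a,D)=\sum_\lambda\bigl(\sum_ia_im_{i\lambda}\bigr)\lambda(D)$ on $\mathbb R^m\times\mathfrak t$. We claim that, for $D\in\mathfrak t$,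
\begin{equation}\label{eq:values}
\{\operatorname{tr}(DA):0\ne A\in\mathcal C^+_{\mathfrak t}\}=\{\ell_\sigma(a,D):\sigma\text{ a type},\ 0\ne a\in\Sigma_\sigma\}.
\end{equation}

Let $0\ne A\in\mathcal C^+_{\mathfrak t}$, with eigenvalues $0\le a_1<\dots<a_m$; its flag is $\mathfrak t$-invariant, of type $\sigma$ say. By \eqref{eq:mult}, $[F_i,F_j]\subset F_l$ for the least $l$ with $a_l\ge a_i+a_j$. Then $\kappa(i,j)\ge l$, so $a_{\kappa(i,j)}\ge a_i+a_j$, and $0\neq a\in\Sigma_\sigma$. On $F_i/F_{i+1}$ the derivation $D$ has the eigenvalue $\lambda(D)$ with multiplicity $m_{i\lambda}$ for each weight $\lambda$, so $\operatorname{tr}(DA)=\tau_{F_A}(D)=\ell_\sigma(a,D)$.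

Conversely, take a flag of type $\sigma$, choose $\mathfrak t$-invariant complements $W_i\neq0$ of $F_{i+1}$ in $F_i$, and for $0\ne a\in\Sigma_\sigma$ let $A_a$ act as $a_i$ on $W_i$. It is nonzero, commutes with $\mathfrak t$ and has nonnegative eigenvalues. Some $a_i$ may coincide, but the eigenspaces of $A_a$ are sums of the $W_i$, and $[W_i,W_j]\subset F_{\kappa(i,j)}=\bigoplus_{l\ge\kappa(i,j)}W_l$, where the eigenvalues satisfy $a_l\ge a_{\kappa(i,j)}\ge a_i+a_j$. So $A_a$ is multiplicative, and $\operatorname{tr}(DA_a)=\sum_ia_i\operatorname{tr}D|_{W_i}=\ell_\sigma(a,D)$. This proves \eqref{eq:values}.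

Recall the Minkowski--Weyl theorem in its rational form: a cone in $\mathbb R^m$ defined by finitely many homogeneous weak linear inequalities with integer coefficients is the set of nonnegative combinations of finitely many integer vectors. Choose such generators of each $\Sigma_\sigma$ and discard zero; their entries are nonnegative. Every nonzero $a\in\Sigma_\sigma$ is a nonnegative combination of them with some positive coefficient, so $\ell_\sigma(\cdot,D)$ is positive on $\Sigma_\sigma\setminus\{0\}$ if and only if it is positive on the generators. Let $c^{(1)},\dots,c^{(N)}$ be the vectors $\bigl(\sum_ia_im_{i\lambda}\bigr)_\lambda$, where $\sigma$ runs over the types and $a$ over the generators of $\Sigma_\sigma$. By \eqref{eq:values}, for every $D\in\mathfrak t$,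
\begin{equation}\label{eq:finite}
\operatorname{tr}(DA)>0\text{ for all }0\ne A\in\mathcal C^+_{\mathfrak t}\iff\sum_\lambda c^{(s)}_\lambda\lambda(D)>0\text{ for }s=1,\dots,N .
\end{equation}
This gives the second formula. Each inequality in it defines an open half-space of $\mathfrak t$, or the empty set if the functional vanishes on $\mathfrak t$. Hence $\mathfrak t(\mathfrak n)_{srn}$ is an open convex polyhedral cone.
\end{proof}

\section{The trace condition is redundant}\label{sec:trace}

By \eqref{eq:finite}, Theorem~\ref{thm:C} follows from the next statement.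

\begin{proposition}\label{prop:trace}
There is $0\ne A\in\mathcal C^+_{\mathfrak t}$ with $\operatorname{tr}(DA)=\operatorname{tr}D$ for all $D\in\mathfrak t$.
\end{proposition}

The identity $I$ has the right traces, but $\pi(I)\mu=-\mu$, so $I$ is multiplicative only when $\mathfrak n$ is abelian. We take instead the multiplicative operator nearest to $I$. For $\mathfrak h_3$ this is the point of the half-space $a_1+a_2\le a_3$ nearest to $(1,1,1)$, namely $A=\operatorname{diag}(\frac23,\frac23,\frac43)$, and indeed $\operatorname{tr}(DA)=2(x+y)=\operatorname{tr}D$. We minimize over $\mathcal C_{\mathfrak t}$ rather than $\mathcal C^+_{\mathfrak t}$, so that $A$ can be moved in both directions $\pm D$; the price is that $A\ge0$ must be proved.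

\begin{proof}
\emph{The minimizer.} Let $q(A)=\operatorname{tr}A^2-2\operatorname{tr}A$. For $g_0$-symmetric $A$ we have $q(A)=|A-I|^2-\dim\mathfrak n$. The symmetric elements of $\mathcal C_{\mathfrak t}$ form a closed set by Lemma~\ref{lem:closed}(c), and it contains $0$; so $q$ attains its minimum on this set, at $A$ say. For any $A_1\in\mathcal C_{\mathfrak t}$, the orthogonal splitting of $F_{A_1}$ is a symmetric element of $\mathcal C_{\mathfrak t}$ with the same eigenvalues, by Lemma~\ref{lem:split}. So $A$ minimizes $q$ on all of $\mathcal C_{\mathfrak t}$.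

\medskip\noindent\emph{The limit bracket.} Let $\mu=\sum_{w\ge0}\mu_w$ be the decomposition under $\pi(A)$. Then $e^{-sA}\cdot\mu=\sum e^{-sw}\mu_w\to\mu_0$ as $s\to\infty$. The Jacobi identity and the vanishing of all brackets of a fixed length are closed conditions that hold for every $e^{-sA}\cdot\mu$, so $\mu_0$ is a nilpotent Lie bracket. We have $\pi(A)\mu_0=0$. For $D\in\mathfrak t$, $\pi(D)$ commutes with $\pi(A)$ and kills $\mu$, hence kills each $\mu_w$. So $\mathfrak a=\mathfrak t+\mathbb RA$ consists of commuting diagonalizable derivations of $\mu_0$. The bracket $\mu_0$ records the constraints that are active at $A$, as the following inequality shows.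

\medskip\noindent\emph{First variation: if $B$ is diagonalizable, commutes with $\mathfrak a$ and is multiplicative for $\mu_0$, then}
\begin{equation}\label{eq:var}
\operatorname{tr}(AB)\ge\operatorname{tr}B .
\end{equation}
Decompose $\mu$ into joint eigenvectors of $\pi(A)$ and $\pi(B)$, with eigenvalues $(w,v)$. For each of the finitely many nonzero components, $w\ge0$, and $v\ge0$ when $w=0$ by Lemma~\ref{lem:closed}(a). So $w+\varepsilon v\ge0$ for all of them when $\varepsilon>0$ is small, and $A+\varepsilon B\in\mathcal C_{\mathfrak t}$. Then $0\le q(A+\varepsilon B)-q(A)=2\varepsilon(\operatorname{tr}(AB)-\operatorname{tr}B)+\varepsilon^2\operatorname{tr}B^2$; divide by $\varepsilon$ and let $\varepsilon\to0$.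

For $D\in\mathfrak t$, both $B=D$ and $B=-D$ are derivations of $\mu_0$, hence admissible, and \eqref{eq:var} gives $\operatorname{tr}(DA)=\operatorname{tr}D$. It remains to prove $A\ge0$ and $A\neq0$. Let $X\ne0$ be a joint eigenvector of $\mathfrak a$, with $YX=\xi(Y)X$ for $Y\in\mathfrak a$ and $d=\xi(A)$. Put $L=\mu_0(X,\cdot)$, a nilpotent derivation of $\mu_0$. Each $Y\in\mathfrak a$ is a derivation of $\mu_0$, so $[Y,L]=\mu_0(YX,\cdot)=\xi(Y)L$. We need a variation $B$ that detects $d$.

\medskip\noindent\emph{Case $L=0$: $d\ge1$.} Let $B$ be the projection onto $\mathbb RX$ along an $\mathfrak a$-invariant complement $W$; it commutes with $\mathfrak a$. As $\mu_0(X,\cdot)=0$, the bracket $\mu_0$ has only the components $W\times W\to W$ and $W\times W\to\mathbb RX$, with $\pi(B)$-eigenvalues $0$ and $1$. So \eqref{eq:var} gives $d=\operatorname{tr}(AB)\ge1$.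

\medskip\noindent\emph{Case $L\ne0$: $d\ge0$.} We complete $L$ to an $\mathfrak{sl}_2$-triple whose semisimple element $H$ commutes with $\mathfrak a$; the relation $\pi(L)\mu_0=0$ will make $H$ admissible, and $[A,L]=dL$ will bring $d$ into $\operatorname{tr}(AH)$.

Let $K_m=\ker L^m$. From $[Y,L^m]=m\xi(Y)L^m$ and $YL=LY+\xi(Y)L$ we see that $K_m$ is $\mathfrak a$-invariant and that $L$ maps invariant subspaces to invariant subspaces. For $m\ge0$ choose an $\mathfrak a$-invariant complement $P_m$ of $K_m+LK_{m+2}$ in $K_{m+1}$. The operator $L$ induces an injection $K_{m+2}/K_{m+1}\to K_{m+1}/K_m$, and $P_m$ projects isomorphically onto a complement of its image. By descending induction on $m$, starting where $K_m=\mathfrak n$, the map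
\[
\bigoplus_{j\ge0}P_{m+j}\to K_{m+1}/K_m,\qquad(x_j)\mapsto\sum_jL^jx_j+K_m,
\]
is an isomorphism. Collecting the quotients of the flag $0=K_0\subset K_1\subset\cdots$, we get $\mathfrak n=\bigoplus_{m\ge0}\bigoplus_{j=0}^mL^jP_m$, with $L^j$ injective on $P_m$ for $j\le m$, $L^{m+1}P_m=0$, and all summands $\mathfrak a$-invariant. Define $H=2j-m$ on $L^jP_m$, and $L'(L^jx)=j(m-j+1)L^{j-1}x$ for $x\in P_m$, which is $0$ for $j=0$. Then $H$ commutes with $\mathfrak a$. The operators $L$ and $L'$ shift $j$ by $\pm1$, so $[H,L]=2L$ and $[H,L']=-2L'$. On $L^jP_m$, $LL'$ is the scalar $j(m-j+1)$ and $L'L$ is the scalar $(j+1)(m-j)$; their difference is $2j-m$, so $[L,L']=H$. Since $L\ne0$, some $P_m$ with $m\ge1$ is nonzero, and $\operatorname{tr}(LL')>0$.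

Recall that if operators $e,e',h$ on a finite-dimensional space satisfy $[e,e']=h$, $[h,e]=2e$, $[h,e']=-2e'$, and $x\ne0$ satisfies $ex=0$, $hx=vx$, then $v\ge0$. Indeed, $e\,e'^{\,j+1}x=(j+1)(v-j)e'^{\,j}x$ by induction; the vectors $e'^{\,j}x$ have distinct $h$-eigenvalues $v-2j$, so there is a largest $j$ with $e'^{\,j}x\ne0$, and for it $v=j$. Apply this to $\pi(L),\pi(L'),\pi(H)$ on $V$. The kernel of $\pi(L)$ is $\pi(H)$-invariant and contains $\mu_0$, so it contains every $\pi(H)$-component of $\mu_0$; the nonzero ones have eigenvalue $\ge0$. Thus $H$ is multiplicative for $\mu_0$, and \eqref{eq:var} gives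
\[
0=\operatorname{tr}[L,L']=\operatorname{tr}H\le\operatorname{tr}(AH)=\operatorname{tr}(A[L,L'])=\operatorname{tr}([A,L]L')=d\operatorname{tr}(LL').
\]
Hence $d\ge0$.

\medskip\noindent\emph{Conclusion.} Every eigenspace of $A$ is $\mathfrak a$-invariant and contains a joint eigenvector, so $A\ge0$. The center of the nilpotent Lie algebra $(\mathfrak n,\mu_0)$ is nonzero and invariant under derivations, so it contains a joint eigenvector of $\mathfrak a$; for it $L=0$ and $d\ge1$. Therefore $A\ne0$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:dual} makes no assumption on $\operatorname{tr}D$. Combined with Lemma~\ref{lem:torus} and Proposition~\ref{prop:trace}, it shows that a $g$-symmetric derivation $D$ with $\operatorname{Ric}_g<D$ has positive trace. Taking traces in the inequality gives only $\operatorname{tr}D>-\frac14|\mu|^2$, by \eqref{eq:moment} with $E=I$.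
\end{remark}

\begin{thebibliography}{9}

\bibitem{Besse} Besse, \emph{Einstein Manifolds}.

\bibitem{Gut} Valeria Guti\'errez, \emph{On Ricci negative derivations}, arXiv:2012.02597 (2020).

\end{thebibliography}
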